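# Clusters of bubbles and the critical $p$-Laplace equation on domains with homology

## 1. The $\ell^p$-sum of bubbles over a weighted configuration

Throughout, $1<p<N$, $p^*=Np/(N-p)$ and $s:=p^*/p=N/(N-p)>1$, so that $1/s=1-p/N$. The set $\Omega\subset\mathbb R^N$ is a smooth bounded domain and $D$ is its diameter. We write $|u|_q=\|u\|_{L^q}$, $u^\pm=\max\{\pm u,0\}$, and $\|u\|:=|\nabla u|_p$. The space $\mathcal D^{1,p}(\mathbb R^N)=\{u\in L^{p^*}:\nabla u\in L^p\}$ is normed by $\|\cdot\|$, and $W_0^{1,p}(\Omega)$ is the closure of $C_c^\infty(\Omega)$ in it; its elements vanish outside $\Omega$. The Sobolev constant is $S=\inf\|u\|^p/|u|_{p^*}^p$ over $u\ne0$ in $\mathcal D^{1,p}(\mathbb R^N)$.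

By Aubin and Talenti, $S$ is attained by the **bubble** $U(x)=c_{N,p}(1+|x|^{p/(p-1)})^{-(N-p)/p}$, where $c_{N,p}$ is such that $-\Delta_pU=U^{p^*-1}$, and
$$\int|\nabla U|^p=\int U^{p^*}=S^{N/p}.\tag{1.1}$$
Put $U_\varepsilon=\varepsilon^{-(N-p)/p}U(\cdot/\varepsilon)$; this rescaling changes neither integral in (1.1). For $r>0$ let
$$U_{\varepsilon,r}=(U_\varepsilon-U_\varepsilon(r))^+,\qquad A=\int|\nabla U_{\varepsilon,r}|^p,\qquad B=\int U_{\varepsilon,r}^{p^*},$$
where $U_\varepsilon(r)$ is the value at $|x|=r$. The function $U_{\varepsilon,r}$ is Lipschitz and supported in $\overline{B_r}$. After rescaling, $A=\int_{B_{r/\varepsilon}}|\nabla U|^p$ and $B=\int((U-U(r/\varepsilon))^+)^{p^*}$. Hence $A,B\le S^{N/p}$, and $A,B\to S^{N/p}$ as $\varepsilon\to0$ by monotone convergence.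

Let $M\subset\Omega$ be a finite simplicial complex of dimension $d\ge1$ with $\mathrm{dist}(M,\partial\Omega)\ge4r$. (In Section 6 it will carry a homology class of $\Omega$.)

**Definition (weighted configurations).** Let $\Delta_{k-1}=\{t\in[0,1]^k:\sum t_i=1\}$ and let the symmetric group $\mathfrak S_k$ permute the pairs $(x_i,t_i)$. Put $Y_k=(M^k\times\Delta_{k-1})/\mathfrak S_k$, let $\partial Y_k$ be the set where some $t_i=0$, and $\partial^2Y_k$ the set where at least two $t_i$ vanish. A point $[x,t]$ is an unordered list of $k$ points of $M$ with weights. For instance $Y_1=M$ and $\partial Y_1=\emptyset$. In $Y_2$ we have $[(x_1,x_2),(t,1-t)]=[(x_2,x_1),(1-t,t)]$, and $\partial^2Y_2=\emptyset$.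

**Definition (clusters).** With $U_i:=U_{\varepsilon,r}(\cdot-x_i)$,
$$F_k[x,t]=\Big(\sum_{i=1}^kt_iU_i^p\Big)^{1/p}.\tag{1.2}$$

This map is the object on which everything turns. The formula is symmetric, so $F_k$ is well defined on $Y_k$. A point with weight $0$ contributes nothing, so on $\partial Y_k$ the map $F_k$ is a cluster of at most $k-1$ bubbles. To measure clusters, let $\mathcal A=\{u\in W_0^{1,p}(\Omega):u^+\neq0\}$, an open set, and
$$Q(u)=\frac{\|u\|^p}{|u^+|_{p^*}^p}\ (u\in\mathcal A),\qquad b_k=k^{p/N}S,\qquad W_k=\{u\in\mathcal A:Q(u)<b_{k+1}\}.$$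
Since $|u^+|_{p^*}\le|u|_{p^*}$, we have $Q\ge S=b_1$ and $W_0=\emptyset$.

**Lemma 1.** The map $F_k:Y_k\to W_0^{1,p}(\Omega)$ is continuous. If at most $l$ of the weights of $[x,t]$ are nonzero, then $F=F_k[x,t]$ satisfies
$$\int|\nabla F|^p\le A,\qquad\int F^{p^*}\ge B\sum_it_i^s\ge Bl^{1-s},\tag{1.3}$$
$$Q(F)\le l^{p/N}Q(U_{\varepsilon,r}),\qquad Q(U_{\varepsilon,r})=A/B^{p/p^*}\to S\ \text{ as }\varepsilon\to0.\tag{1.4}$$
Consequently, given $K$, for all small $\varepsilon$ and all $k\le K$,
$$F_k(Y_k)\subset W_k,\qquad F_k(\partial Y_k)\subset W_{k-1},\qquad F_k(\partial^2Y_k)\subset W_{k-2}.\tag{1.5}$$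
(The second statement is empty for $k=1$, the third for $k\le2$.)

*Proof.* **Energy.** Let $v_i=t_i^{1/p}U_i$ and $v=(v_1,\dots,v_k)$, so $F=\|v\|_{\ell^p}$ is Lipschitz with support in the closed $r$-neighborhood of $M$, a compact subset of $\Omega$; hence $F\in W_0^{1,p}(\Omega)$. On $\{F>0\}$, $\nabla F=F^{1-p}\sum v_i^{p-1}\nabla v_i$ a.e., and Hölder's inequality for sums gives
$$|\nabla F|\le F^{1-p}\Big(\sum v_i^p\Big)^{(p-1)/p}\Big(\sum|\nabla v_i|^p\Big)^{1/p}=\Big(\sum|\nabla v_i|^p\Big)^{1/p}.$$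
On $\{F=0\}$ the function $F$ is minimal, so $\nabla F=0$ wherever it exists. Integrating, $\int|\nabla F|^p\le\sum t_iA=A$. Next, $(\sum a_i)^s\ge\sum a_i^s$ for $a_i\ge0$, so $F^{p^*}=(\sum t_iU_i^p)^s\ge\sum t_i^sU_i^{p^*}$, and $\int F^{p^*}\ge B\sum t_i^s$. By convexity of $\tau\mapsto\tau^s$ the sum of at most $l$ numbers $t_i^s$ with $\sum t_i=1$ is at least $l\cdot l^{-s}$. This is (1.3). Since $(l^{1-s})^{p/p^*}=l^{(1-s)/s}=l^{1/s-1}=l^{-p/N}$, (1.4) follows; the limit is $S^{(N/p)(1-1/s)}=S$. For (1.5) apply (1.4) with $l=k,k-1,k-2$ and use $l^{p/N}Q(U_{\varepsilon,r})<b_{l+1}$ for small $\varepsilon$.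

**Continuity.** The map $(x,t)\mapsto v$ is continuous into $W^{1,p}(\mathbb R^N;\mathbb R^k)$, since translations are continuous in $L^p$. Let $v_n\to v$ there, and $F_n=\|v_n\|_{\ell^p}$, $F=\|v\|_{\ell^p}$. Pass to a subsequence along which $v_n$ and $\nabla v_n$ converge a.e. The $\ell^p$-norm is Lipschitz on $\mathbb R^k$ and $C^1$ off $0$. On $\{v\ne0\}$ the chain rule gives $\nabla F_n\to\nabla F$ a.e. On $\{v=0\}$ we have $\nabla v=0$ a.e. and $|\nabla F_n|\le C|\nabla v_n|\to0$. Since $|\nabla F_n-\nabla F|^p\le C(|\nabla v_n|^p+|\nabla v|^p)$ and the right side converges in $L^1$, generalized dominated convergence gives $F_n\to F$. Every subsequence has such a further subsequence, so the whole sequence converges. $\square$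

The gradient bound needs no separation of the points $x_i$. If the supports of the $U_i$ are disjoint, all inequalities except Jensen's are equalities and $Q(F)=Q(U_{\varepsilon,r})(\sum t_i^s)^{-1/s}$. For $k=2$ this has its maximum at $t=(\frac12,\frac12)$, with value $2^{p/N}Q(U_{\varepsilon,r})\approx b_2$: the boundary $\partial Y_2$ sits near level $b_1$ and the midpoint near level $b_2$.

What is $F_k$ for? It will be used to produce positive solutions of a critical elliptic equation from the homology of $\Omega$. We shall assume that there is no solution of low energy and show two contradictory things. For every $k\leq K$ the map of pairs $F_k:(Y_k,\partial Y_k)\to(W_k,W_{k-1})$ carries a nonzero relative homology class; for one suitable large $K$, $F_K$ can be deformed into $W_{K-1}$.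

## 2. The critical equation and the theorems

With $\Delta_pu=\mathrm{div}(|\nabla u|^{p-2}\nabla u)$, consider
$$-\Delta_pu=|u|^{p^*-2}u\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega.\tag{2.1}$$
Solutions are weak solutions $u\in W_0^{1,p}(\Omega)$, that is, critical points of $J(u)=\frac1p\int_\Omega|\nabla u|^p-\frac1{p^*}\int_\Omega|u|^{p^*}$.

By the Pohozaev identity of Guedda and Veron, (2.1) has no positive solution on a strictly star-shaped domain. For $p=2$, $N\ge3$, Bahri and Coron proved that (2.1) has a nontrivial solution whenever some $H_k(\Omega;\mathbb Z_2)$, $k\ge1$, is nontrivial. It is also known that, if $2N/(N+2)<p\le2$, $\{R_1\le|x-x_0|\le R_2\}\subset\Omega$ and $\{|x-x_0|\le R_1\}\not\subset\overline\Omega$, then (2.1) has a positive solution provided $R_2/R_1$ is sufficiently large. Carlo Mercuri, Berardino Sciunzi and Marco Squassina, "On Coron's problem for the p-Laplacian", arXiv:1402.3147 (2014), pose the question for all $p$: does homology alone force a nontrivial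 solution? The answer is yes, for every $1<p<N$.

**Theorem 1.** If $H_d(\Omega;\mathbb Z_2)\ne0$ for some $d\ge1$, then (2.1) has a positive solution.

**Theorem 2.** If $H_d(\Omega;\mathbb Z)\ne0$ for some $d\ge1$, then (2.1) has a positive solution $u$. Moreover one can achieve $J(u)<(K+1)S^{N/p}/N$ for any integer $K\ge2$ satisfying the explicit condition (6.4) below.

**Corollary.** If $N\in\{2,3\}$ and $\Omega$ is not contractible, (2.1) has a positive solution for every $1<p<N$.

**Theorem 3.** Let $q$ be a prime, $R=\mathbb F_q$, and $d\ge1$ with $H_d(\Omega;R)\ne0$. Assume $q=2$ or $d$ is odd. Then (2.1) has a positive solution, with the energy bound of Theorem 2.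

The constants in (6.4) are attached to the pair $(q,d)$ to which Theorem 3 is applied; the next step says which pair that is.

**Theorem 3 implies Theorems 1 and 2.** Theorem 1 is the case $q=2$. For Theorem 2, $H_*(\Omega;\mathbb Z)$ is finitely generated, as $\Omega$ is homotopy equivalent to the compact manifold $\overline\Omega$. If $H_d(\Omega;\mathbb Z)$ has a $\mathbb Z$-summand or $2$-torsion, then $H_d(\Omega;\mathbb F_2)\supset H_d(\Omega;\mathbb Z)\otimes\mathbb F_2\ne0$; take $q=2$. Otherwise it is finite of odd order and has $q$-torsion for an odd prime $q$. By universal coefficients $H_d(\Omega;\mathbb F_q)\supset H_d(\Omega;\mathbb Z)\otimes\mathbb F_q\neq0$, and $H_{d+1}(\Omega;\mathbb F_q)\ne0$ because it maps onto $\mathrm{Tor}(H_d(\Omega;\mathbb Z),\mathbb F_q)\ne0$. One of $d,d+1$ is odd; use that degree.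

**Theorem 2 implies the Corollary.** We show that $\mathbb Z$-acyclic implies contractible. For $N=2$, $\overline\Omega$ is a disk with finitely many holes, and $H_1=0$ means no holes. For $N=3$, let $\Omega$ be $\mathbb Z$-acyclic. Lefschetz duality gives $H_j(\overline\Omega,\partial\Omega)\cong H^{3-j}(\overline\Omega)=0$ for $j=1,2$. The exact sequence of the pair gives $\tilde H_0(\partial\Omega)=0$ (it sits between $H_1(\overline\Omega,\partial\Omega)$ and $\tilde H_0(\overline\Omega)$) and $H_1(\partial\Omega)=0$ (between $H_2(\overline\Omega,\partial\Omega)$ and $H_1(\overline\Omega)$). So $\partial\Omega$ is one $2$-sphere, and by Alexander's theorem $\overline\Omega$ is a ball. $\square$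

So the task is Theorem 3. The proof uses three published inputs.

**(MW)** Mercuri–Willem, Discrete Contin. Dyn. Syst. 28 (2010) 469–493. *Let $u_n\in W_0^{1,p}(\Omega)$ with $J(u_n)\to c$, $J'(u_n)\to0$ in $W^{-1,p'}$ and $|u_n^-|_{p^*}\to0$. Then, up to a subsequence, there are a solution $v_0\ge0$ of (2.1) (possibly $0$), finitely many nontrivial solutions $v_1,\dots,v_k\ge0$ in $\mathcal D^{1,p}(\mathbb R^N)$ of $-\Delta_pv=v^{p^*-1}$ in $\mathbb R^N$, and $y_n^i$, $\lambda_n^i>0$ with $\mathrm{dist}(y_n^i,\partial\Omega)/\lambda_n^i\to\infty$, such that*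
$$\Big\|u_n-v_0-\sum_{i\ge1}(\lambda_n^i)^{-(N-p)/p}v_i\Big(\frac{\cdot-y_n^i}{\lambda_n^i}\Big)\Big\|\to0,\quad\|u_n\|^p\to\sum_{i\ge0}\|v_i\|^p,\quad c=J(v_0)+\sum_{i\ge1}J_\infty(v_i),$$
*where $J_\infty(v)=\frac1p\int_{\mathbb R^N}|\nabla v|^p-\frac1{p^*}\int_{\mathbb R^N}|v|^{p^*}$.*

**(Cl)** *For all $1<p<N$, every positive solution $v\in\mathcal D^{1,p}(\mathbb R^N)$ of $-\Delta_pv=v^{p^*-1}$ has the form $\lambda^{-(N-p)/p}U((\cdot-y)/\lambda)$.* (Caffarelli–Gidas–Spruck for $p=2$; Damascelli–Merchán–Montoro–Sciunzi, Adv. Math. 2014, and Vétois, J. Differential Equations 2016, for $p<2$; Sciunzi, Adv. Math. 2016, for $p>2$; also Ciraolo–Figalli–Roncoroni, Geom. Funct. Anal. 2020, for all $1<p<N$.)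

**(SMP)** Vázquez's strong maximum principle, with the standard $L^\infty$ and $C^{1,\alpha}$ regularity for these equations: *nontrivial nonnegative weak solutions are positive.*

## 3. Ball, annulus, and a cone that crosses the level $b_2$

**The ball.** It is strictly star-shaped, so there is no positive solution, and its homology vanishes in degrees $\ge1$. Some hypothesis on $\Omega$ is needed.

**The annulus, by symmetry.** Let $\Omega=\{R_1<|x|<R_2\}$ and let $E$ be the radial functions $u(x)=f(|x|)$ in $W_0^{1,p}(\Omega)$. Hölder's inequality gives $|f(a)-f(b)|\le|a-b|^{1-1/p}(\int|f'|^p)^{1/p}\le C|a-b|^{1-1/p}\|u\|$, because the weight $\rho^{N-1}$ is at least $R_1^{N-1}$. So bounded sets of $E$ are relatively compact in $C(\overline\Omega)$ by Ascoli's theorem. A minimizing sequence for $\|u\|^p$ on $\{u\in E:u\ge0,|u|_{p^*}=1\}$ converges weakly and uniformly to a minimizer $u\geq 0$. Since $\||u|\|=\|u\|$, this is also a minimizer without the sign condition, so $\int|\nabla u|^{p-2}\nabla u\cdot\nabla\varphi=\lambda\int u^{p^*-1}\varphi$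 for $\varphi\in E$, with $\lambda=\|u\|^p>0$. For $\varphi\in C_c^\infty(\Omega)$, the left integrand is $|f'|^{p-2}f'\,\partial_\rho\varphi$, and $\partial_\rho$ commutes with averaging over spheres. So neither side changes if $\varphi$ is replaced by its spherical mean, which lies in $E$; the equation holds for all $\varphi$. Then $cu$ with $c^{p^*-p}=\lambda$ solves (2.1). Radial functions on an annulus cannot concentrate at a point, and this is what saved us.

**Minimizing without symmetry fails.** On $W_0^{1,p}(\Omega)$ the infimum of $Q$ is $S$, by (1.4) with $l=1$, and it is not attained. If $Q(u)=S$, then $Q(u^+)\le Q(u)$ forces $u=u^+$, and $u$ extended by $0$ minimizes the Sobolev quotient on $\mathbb R^N$. A multiple of it solves $-\Delta_pv=v^{p^*-1}$ in $\mathbb R^N$, so it is positive everywhere by (SMP), yet it vanishes outside $\Omega$.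

**Using one bubble and the topology of $\Omega$.** Let $m$ be a $d$-cycle in $M$ that is nonzero in $H_d(\Omega;R)$. The map $F_1:M\to\mathcal A$, $x\mapsto U_{\varepsilon,r}(\cdot-x)$, takes values just above level $S$. There the position of the concentrated mass still recovers $x$, so $(F_1)_*m$ should be nonzero in a sublevel just above $S$. On the other hand it dies in $\mathcal A$, which is contractible: if $\varphi\in W_0^{1,p}(\Omega)$ is positive in $\Omega$, then $(1-\lambda)u+\lambda\varphi\in\mathcal A$ for $u\in\mathcal A$, $\lambda\in[0,1]$. So the topology of the sublevels changes somewhere. A sensible person now wants a critical point of $Q$ at the level where the class dies. This works if the class can be killed below $b_2$, because (as we shall see) compactness fails only at the levels $b_k$.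

In general it stops exactly here. Fix $x_0\in M$ and consider
$$(x,t)\mapsto F_2[(x,x_0),(t,1-t)],\qquad x\in M,\ t\in[0,1].$$
At $t=1$ it is $F_1(x)$, at $t=0$ the constant $F_1(x_0)$. This is a cone on $F_1(M)$, and by (1.4) it lies in $\{Q\le2^{p/N}Q(U_{\varepsilon,r})\}$, barely above $b_2$. So the class $(F_1)_*m$ dies on crossing $b_2$, and what kills it can be the formation of two equal bubbles rather than a solution.

The way past this point is to treat the cone as information. If $(F_1)_*m\ne0$ below $b_2$, then the cone crosses $b_2$ in an essential way, so there is a nonzero relative class at level $b_2$. This class should come from the family $F_2$, and then force one at level $b_3$ from $F_3$, and so on: a ladder. At the top, for large $K$, one shows by computation that the energy of $F_K$ can be pushed below $b_K$, so the class there is zero. The next sections make each of these three ingredients precise: compactness away from the levels $b_k$, the energy drop at level $K$, and the rungs of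 the ladder.

## 4. Compactness fails only at the levels $b_k$, near $k$ equal atoms

**Wasserstein distance.** Let $\mathcal P(\overline\Omega)$ be the set of probability measures with the metric
$$W_1(\mu,\nu)=\sup\Big\{\int\varphi\,d(\mu-\nu):\ \varphi\ \text{1-Lipschitz on }\overline\Omega\Big\}.$$
It metrizes weak convergence. Adding a constant to $\varphi$ changes nothing, so we may assume that $\varphi$ vanishes somewhere, hence $|\varphi|\le D$. In particular $W_1(\mu,\nu)\le D\,|\mu-\nu|(\overline\Omega)$, and $W_1$ is convex: $W_1((1-\lambda)\mu+\lambda\nu,\nu)\le(1-\lambda)W_1(\mu,\nu)$. Examples: $W_1(\delta_x,\delta_y)=|x-y|$ and $W_1(\frac12\delta_x+\frac12\delta_y,\delta_x)=\frac12|x-y|$.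

For $u\in\mathcal A$ let
$$\mu_u=\frac{(u^+)^{p^*}dx}{\int(u^+)^{p^*}}\in\mathcal P(\overline\Omega).$$
Since $|(a^+)^{p^*}-(b^+)^{p^*}|\le p^*(|a|+|b|)^{p^*-1}|a-b|$, Hölder's inequality shows that $u\mapsto\mu_u$ is continuous. Both $Q$ and $\mu_u$ are invariant under $u\mapsto tu$, $t>0$, and $Q\in C^1(\mathcal A)$.

**Back to the equation.** Let $J_+(u)=\frac1p\int|\nabla u|^p-\frac1{p^*}\int(u^+)^{p^*}$. For $u\in\mathcal A$ let $t>0$ satisfy $t^{p^*-p}=\|u\|^p/|u^+|_{p^*}^{p^*}$ and put $\tilde u=tu$. Then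
$$\|\tilde u\|^p=\int(\tilde u^+)^{p^*}=Q(u)^{N/p},\quad J_+(\tilde u)=\tfrac1NQ(u)^{N/p},\quad J_+'(\tilde u)=\tfrac1p\,t^{p-1}|u^+|_{p^*}^p\,Q'(u).\tag{4.1}$$
Indeed $\int(\tilde u^+)^{p^*}=t^{p^*}|u^+|_{p^*}^{p^*}=t^p\|u\|^p$. Then $Q(u)=Q(\tilde u)=(\|\tilde u\|^p)^{1-p/p^*}=(\|\tilde u\|^p)^{p/N}$, and $\frac1p-\frac1{p^*}=\frac1N$. For the derivative, write $a(u)=\int|\nabla u|^{p-2}\nabla u\cdot\nabla(\cdot)$ and $b(u)=\int(u^+)^{p^*-1}(\cdot)$. Differentiating $Q=\|u\|^p(|u^+|_{p^*}^{p^*})^{-p/p^*}$ gives $Q'(u)=p|u^+|_{p^*}^{-p}\big(a(u)-t^{p^*-p}b(u)\big)$, while $J_+'(tu)=t^{p-1}\big(a(u)-t^{p^*-p}b(u)\big)$.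

**Standing assumption, to be contradicted.** Fix an integer $K\ge2$; condition (6.4) will be imposed on it. From now on assume

> (NS) Problem (2.1) has no nontrivial nonnegative solution $u$ with $J(u)<(K+1)S^{N/p}/N$.

Then $Q'\ne0$ on $W_K$. Indeed, if $Q'(u)=0$ with $u\in W_K$, then $-\Delta_p\tilde u=(\tilde u^+)^{p^*-1}$. Testing with $\tilde u^-$ gives $-\|\tilde u^-\|^p=0$, so $\tilde u\ge0$ solves (2.1), with $J(\tilde u)=\frac1NQ(u)^{N/p}<\frac1Nb_{K+1}^{N/p}=(K+1)S^{N/p}/N$, contrary to (NS).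

**Lemma 2.** Let $u_n\in\mathcal A$, $\|u_n\|=1$, $Q(u_n)\to c<b_{K+1}$, $Q'(u_n)\to0$. Then $c=b_k$ for some $k\in\{1,\dots,K\}$, and along a subsequence $\mu_{u_n}\to\frac1k\sum_{i=1}^k\delta_{y^i}$ with $y^i\in\overline\Omega$.

*Proof.* **Step 1: pass to a sequence to which (MW) applies.** By (4.1), $\tilde u_n$ is bounded, so the scaling factor $t_n=\|\tilde u_n\|$ is bounded; also $|u_n^+|_{p^*}^p=Q(u_n)^{-1}\le S^{-1}$. Hence $J_+(\tilde u_n)\to c^{N/p}/N$ and $J_+'(\tilde u_n)\to0$. Testing with $-\tilde u_n^-$ gives $\|\tilde u_n^-\|^p=o(\|\tilde u_n^-\|)$, so $\|\tilde u_n^-\|\to0$ as $p>1$. Therefore $J(\tilde u_n)-J_+(\tilde u_n)=-\frac1{p^*}\int(\tilde u_n^-)^{p^*}\to0$ and $J'(\tilde u_n)-J_+'(\tilde u_n)=(\tilde u_n^-)^{p^*-1}\to0$ in $W^{-1,p'}$. Apply (MW) to $\tilde u_n$.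

**Step 2: identify the level.** Testing its equation with $v_i$ gives $J_\infty(v_i)=\frac1N\|v_i\|^p\ge0$ for $i\ge1$. So $J(v_0)\le c^{N/p}/N<(K+1)S^{N/p}/N$, and $v_0=0$ by (NS). Each $v_i$, $i\ge1$, is positive by (SMP), and by (Cl) and (1.1) $\|v_i\|^p=|v_i|_{p^*}^{p^*}=S^{N/p}$. Hence $c^{N/p}=\lim\|\tilde u_n\|^p=kS^{N/p}$, that is, $c=b_k$. As $S\le c<b_{K+1}$, $1\le k\le K$.

**Step 3: the centers lie in $\Omega$ and the bubbles shrink.** Let $U_n^i=(\lambda_n^i)^{-(N-p)/p}v_i((\cdot-y_n^i)/\lambda_n^i)$. By Sobolev's inequality $\tilde u_n-\sum_iU_n^i\to0$ in $L^{p^*}(\mathbb R^N)$. Suppose $y_n^i\notin\Omega$ for infinitely many $n$. For these $n$ the ball about $y_n^i$ of radius $\mathrm{dist}(y_n^i,\partial\Omega)$ misses $\Omega$. As this radius divided by $\lambda_n^i$ tends to $\infty$, the mass of $(U_n^i)^{p^*}$ outside $\Omega$ tends to $S^{N/p}$. But there $\tilde u_n=0$ and $\sum_jU_n^j\ge U_n^i$, a contradiction. So $y_n^i\in\Omega$ for large $n$, $\mathrm{dist}(y_n^i,\partial\Omega)\le D$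 forces $\lambda_n^i\to0$, and along a subsequence $y_n^i\to y^i\in\overline\Omega$.

**Step 4: the mass splits into equal atoms.** We have $(\sum_iU_n^i)^{p^*}\ge\sum_i(U_n^i)^{p^*}$, and the right side has integral $kS^{N/p}$. Since $\sum_i U_n^i\ge0$, $|\tilde u_n^+-\sum_iU_n^i|\le|\tilde u_n-\sum_iU_n^i|$. Hence $(\tilde u_n^+)^{p^*}-(\sum_iU_n^i)^{p^*}\to0$ in $L^1$, and the left integral tends to $\lim\int(\tilde u_n^+)^{p^*}=kS^{N/p}$ too. A nonnegative function whose integral tends to $0$ tends to $0$ in $L^1$; so $(\tilde u_n^+)^{p^*}-\sum_i(U_n^i)^{p^*}\to0$ in $L^1(\mathbb R^N)$. Finally $(U_n^i)^{p^*}dx\rightharpoonup S^{N/p}\delta_{y^i}$. Dividing by $\int(\tilde u_n^+)^{p^*}\to kS^{N/p}$ gives the claim. $\square$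

## 5. A descending flow that moves mass at bounded speed

**The vector field.** The aim is a flow on $W_K$ that lowers $Q$ and moves $\mu_u$ in a controlled way. For $u\in W_K$ we have $Q'(u)\ne0$; pick a unit vector $\xi$ with $\langle Q'(u),\xi\rangle>\frac34\|Q'(u)\|$ and put $w_u=\frac45\|u\|\xi$. Then $\|w_u\|<\|u\|$ and $\langle Q'(u),w_u\rangle>\frac35\|u\|\|Q'(u)\|$. By continuity of $Q'$, the inequalities $\|w_u\|<\|v\|$ and $\langle Q'(v),w_u\rangle>\frac12\|v\|\|Q'(v)\|$ hold for all $v$ in a neighborhood of $u$. Glue the constant fields $w_u$ by a locally finite, locally Lipschitz partition of unity on the metric space $W_K$ subordinate to these neighborhoods. Both inequalities survive convex combinations, so we get a locally Lipschitz $X:W_K\to W_0^{1,p}(\Omega)$ with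
$$\|X(u)\|\le\|u\|,\qquad\langle Q'(u),X(u)\rangle\ge\tfrac12\|u\|\|Q'(u)\|.\tag{5.1}$$

**The semiflow.** Solve $\dot u=-X(u)$. Along solutions
$$\tfrac{d}{dt}Q(u)\le-\tfrac12\|u\|\|Q'(u)\|<0,\qquad e^{-t}\|u(0)\|\le\|u(t)\|\le e^t\|u(0)\|.\tag{5.2}$$
Solutions exist for all $t\ge0$. Indeed, on a finite maximal interval the speed is bounded, so $u(t)$ is Cauchy and converges to some $u^*\ne0$. From $|u^+|_{p^*}=\|u\|Q(u)^{-1/p}$ and $Q(u(t))\le Q(u(0))$ we get $|(u^*)^+|_{p^*}\ge\|u^*\|Q(u(0))^{-1/p}>0$ and $Q(u^*)\le Q(u(0))$. So $u^*\in W_K$ and the solution could be continued. We obtain a continuous semiflow $\phi_t$, $t\ge0$, on $W_K$ that preserves every sublevel of $Q$, in particular every $W_k$ with $k\le K$.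

**Speed of the measures.** For $1$-Lipschitz $\varphi$ with $|\varphi|\le D$, differentiate the quotient $\int\varphi(u^+)^{p^*}/\int(u^+)^{p^*}$ along the flow. There are two terms, each at most $Dp^*\int(u^+)^{p^*-1}|X(u)|/\int(u^+)^{p^*}$ in absolute value. By Hölder and Sobolev,
$$\Big|\frac d{dt}\int\varphi\,d\mu_{u(t)}\Big|\le2Dp^*\frac{|X(u)|_{p^*}}{|u^+|_{p^*}}\le2Dp^*S^{-1/p}\frac{\|u\|}{|u^+|_{p^*}}=2Dp^*S^{-1/p}Q(u)^{1/p}.$$
Hence
$$W_1(\mu_{u(t)},\mu_{u(t')})\le L|t-t'|,\qquad L:=2Dp^*(b_{K+1}/S)^{1/p}.\tag{5.3}$$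

**Quotients of cell complexes.** A $\Delta$-complex is glued from simplices with ordered vertices along order-preserving face identifications; e.g. a circle is one edge with its ends identified. Let $Z$ be a finite complex of convex cells on which a finite group $G$ acts by maps that send cells affinely onto cells. The simplices of the barycentric subdivision are flags $c_0<\dots<c_l$ of cells, with vertices the barycenters. Order the vertices by the dimension of the corresponding cells. The group acts simplicially and preserves these orders, so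
$$\text{an element of }G\text{ that maps a simplex to itself fixes it pointwise.}\tag{5.4}$$
Hence $Z/G$ is a finite $\Delta$-complex whose simplices are the orbits of simplices.

**Symmetric products.** Let $SP^k(\overline\Omega)=\overline\Omega^k/\mathfrak S_k$. For example $SP^2([0,1])$ is the triangle $\{y_1\le y_2\}$. The map $\iota[y_1,\dots,y_k]=\frac1k\sum\delta_{y_i}$ is continuous and injective on a compact space, so it embeds $SP^k(\overline\Omega)$ in $\mathcal P(\overline\Omega)$; let $S_k$ be the image. Triangulate $\overline\Omega$. Then $\overline\Omega^k$ is a complex of convex cells (products of simplices) and $SP^k(\overline\Omega)$ is a finite $\Delta$-complex. Its second barycentric subdivision is a finite simplicial complex, so it is a compact ANR: whenever embedded in a metric space, it is a retract of a neighborhood. Therefore for each $k\le K$ there are $\sigma>0$ and a continuous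
$$r_k:\{\nu\in\mathcal P(\overline\Omega):\mathrm{dist}_{W_1}(\nu,S_k)<2\sigma\}\to SP^k(\overline\Omega),\qquad r_k\circ\iota=\mathrm{id}.\tag{5.5}$$

The next lemma localizes: a class near level $b_k$ that dies in $W_k$ already dies close to $S_k$, where the retraction $r_k$ is available.

**Lemma 3.** Let $1\le k\le K$, $\sigma$ as in (5.5), $\kappa\in(0,b_k)$. For all sufficiently small $\delta>0$ (how small does not depend on $\kappa$) the following holds. Let
$$V=\{b_k-\kappa<Q<b_k+\delta,\ \mathrm{dist}(\mu_u,S_k)<\sigma\},\quad V'=\{b_k-\kappa<Q<b_k+\delta,\ \mathrm{dist}(\mu_u,S_k)<\tfrac\sigma2\},$$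
$X_k=V\cup W_{k-1}$, $X'_k=V'\cup W_{k-1}$. For any coefficients, a class in $H_*(X_k',W_{k-1})$ that vanishes in $H_*(W_k,W_{k-1})$ vanishes in $H_*(X_k,W_{k-1})$.

*Proof.* **Choice of $\delta$.** The quantity $\|u\|\|Q'(u)\|$ is scale invariant. There are $\delta_0,m_0>0$ with $\|u\|\|Q'(u)\|\ge m_0$ whenever $b_k\le Q(u)\le b_k+\delta_0$ and $\mathrm{dist}(\mu_u,S_k)\ge\sigma/2$. Otherwise there would be $u_n$ with $\|u_n\|=1$, $Q(u_n)\to b_k$, $Q'(u_n)\to0$ and $\mathrm{dist}(\mu_{u_n},S_k)\ge\sigma/2$, contrary to Lemma 2. Let $\delta<\min\{\delta_0,\,m_0\sigma/(4L),\,b_{k+1}-b_k\}$. If a trajectory stays in $\{b_k\le Q<b_k+\delta\}$ and in $\{\mathrm{dist}(\mu_u,S_k)\ge\sigma/2\}$ during a time $\sigma/(2L)$, then by (5.2) $Q$ drops by at least $\frac{m_0}2\cdot\frac\sigma{2L}>\delta$, which is impossible. Call this (E).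

**(i) $\phi_t(X_k')\subset X_k$ for $t\ge0$.** Let $u\in X'_k$. If $Q(\phi_tu)<b_k$, then $\phi_tu\in W_{k-1}$. Otherwise $Q(u)\ge b_k$, so $u\in V'$ and $Q\in[b_k,b_k+\delta)$ on $[0,t]$. Suppose the distance of the measure to $S_k$ is at least $\sigma$ at time $t$. By (5.3) it is at least $\sigma/2$ on $[t-\frac\sigma{2L},t]\cap[0,t]$. As it is less than $\sigma/2$ at time $0$, $t>\sigma/(2L)$, and (E) is violated. So $\phi_tu\in V$.

**(ii) For $b_k+\delta<a<b_{k+1}$ there is $T$ with $\phi_T(\{Q<a\})\subset X_k$.** By Lemma 2, $\|u\|\|Q'(u)\|$ is bounded below by a positive constant on $\{b_k+\delta\le Q\le a\}$, since no $b_j$ lies in $[b_k+\delta,a]$. So after some time $T_1$ every trajectory from $\{Q<a\}$ has $Q<b_k+\delta$. Put $T=T_1+\sigma/(2L)$. If at time $T$ both $Q\ge b_k$ and the distance is at least $\sigma$, then on $[T_1,T]$ the distance is at least $\sigma/2$ and $Q\in[b_k,b_k+\delta)$, which violates (E).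

**Conclusion.** Let $z$ be a class of $(X_k',W_{k-1})$ that vanishes in $H_*(W_k,W_{k-1})$. Singular chains have compact support, so $z$ vanishes in $H_*(\{Q<a\},W_{k-1})$ for some $a\in(b_k+\delta,b_{k+1})$. By (i), $\phi_t$ is a homotopy of pairs from the inclusion $(X_k',W_{k-1})\to(X_k,W_{k-1})$ to $\phi_T|_{X_k'}$. By (ii), this last map factors through $(\{Q<a\},W_{k-1})$. Hence $z$ maps to $0$ in $H_*(X_k,W_{k-1})$. $\square$

## 6. Energy of clusters: where they concentrate, and how $K$ of them get below $b_K$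

**The cycle.** Let $(q,d)$ be as in Theorem 3. For small $r>0$ the set $\{x\in\Omega:\mathrm{dist}(x,\partial\Omega)\ge4r\}$ is a compact smooth manifold with boundary whose inclusions into $\Omega$ and $\overline\Omega$ are homotopy equivalences. Triangulate it, let $m$ be a simplicial $d$-cycle over $R$ with nonzero class, and let $M$ be the $d$-skeleton. Then $m\in H_d(M;R)=Z_d(M;R)$, and since $R$ is a field there is
$$\theta\in H^d(\overline\Omega;R)\quad\text{with}\quad\langle\theta,m\rangle=1.$$
Fix $\eta\in C_c^\infty(\Omega)$, $0\le\eta\le1$, $\eta=1$ on the $2r$-neighborhood of $M$.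

**Truncation costs order $e$.** Put $e:=\varepsilon^{(N-p)/(p-1)}$. Since $(a-b)^{p^*}\ge a^{p^*}-p^*ba^{p^*-1}$ for $0\le b\le a$,
$$B\ge S^{N/p}-\int_{|x|>r}U_\varepsilon^{p^*}-p^*U_\varepsilon(r)\,\varepsilon^{(N-p)/p}\int U^{p^*-1}.$$
Here $\int U_\varepsilon^{p^*-1}=\varepsilon^{(N-p)/p}\int U^{p^*-1}$ because $N-\frac{N-p}p(p^*-1)=\frac{N-p}p$. Now $U(x)\le C|x|^{-(N-p)/(p-1)}$. So $U^{p^*-1}$ decays like $|x|^{-N-p/(p-1)}$ and is integrable. Also $U_\varepsilon(r)\le C\varepsilon^{-\frac{N-p}p+\frac{N-p}{p-1}}=C\varepsilon^{\frac{N-p}{p(p-1)}}$, so the last term is $O(e)$. Finally $U^{p^*}$ decays like $|x|^{-Np/(p-1)}$, so the tail is $O(\varepsilon^{Np/(p-1)-N})=O(\varepsilon^{N/(p-1)})=O(e)$. With $A\le S^{N/p}$, for small $\varepsilon$,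
$$Q(U_{\varepsilon,r})=A/B^{p/p^*}\le S(1+C_1e).\tag{6.1}$$
Moreover $U_\varepsilon(r)\to0$ while $U_\varepsilon\ge\varepsilon^{-(N-p)/p}U(3)$ on $B_{3\varepsilon}$ ($U(3)$ is the value at $|x|=3$). So for small $\varepsilon$
$$U_{\varepsilon,r}\ge\tfrac12U_\varepsilon\ \text{ on }B_{3\varepsilon},\tag{6.2}$$
$$\int_{B_\varepsilon}U_{\varepsilon,r}^{p^*-1}\ge d_0\,\varepsilon^{(N-p)/p},\qquad d_0=2^{-(p^*-1)}\int_{B_1}U^{p^*-1}.\tag{6.3}$$

**Lemma 4 (high clusters are balanced).** Given $k\le K$ and $\sigma>0$ there are $\kappa\in(0,b_k)$ and $\varepsilon_0>0$ such that for $\varepsilon<\varepsilon_0$ and $y=[x,t]\in Y_k$: $Q(F_k(y))>b_k-\kappa$ implies $W_1(\mu_{F_k(y)},\frac1k\sum\delta_{x_i})<\sigma/2$.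

*Proof.* Otherwise there are $\varepsilon_n\to0$ and $y_n=[x^n,t^n]$ with $\liminf Q(F_k(y_n))\ge b_k$ and $W_1\ge\sigma/2$. Write $F=F_k(y_n)$ and drop $n$. From (1.3), $\int F^{p^*}=(\int|\nabla F|^p/Q(F))^s\le(A/Q(F))^s$, whose limsup is at most
$$(S^{N/p}/b_k)^s=S^{(N/p-1)s}k^{-ps/N}=S^{N/p}k^{1-s},$$
because $(\frac Np-1)s=\frac Np$ and $\frac{ps}N=s-1$. On the other side $\int F^{p^*}\ge B\sum t_i^s\ge Bk^{1-s}$ and $B\to S^{N/p}$. So $\int F^{p^*}\to S^{N/p}k^{1-s}$ and $\sum t_i^s\to k^{1-s}$. By strict convexity and compactness, $t\to(\frac1k,\dots,\frac1k)$.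

Let $G=\sum t_i^sU_i^{p^*}\le F^{p^*}$. Then $\int(F^{p^*}-G)\to0$, so $\mu_F-G\,dx/\int G$ tends to $0$ in total variation, hence $W_1(\mu_F,G\,dx/\int G)\to0$. Now $G/\int G=\sum_i\alpha_iU_i^{p^*}/B$ with $\alpha_i=t_i^s/\sum_jt_j^s\to\frac1k$. The measure $U_i^{p^*}dx/B$ has $W_1$-distance to $\delta_{x_i}$ at most
$$B^{-1}\int_{B_r}|x|U_\varepsilon^{p^*}dx=B^{-1}\int_{B_{r/\varepsilon}}\varepsilon|y|U(y)^{p^*}dy\to0$$
by dominated convergence ($\varepsilon|y|\le r$). And $W_1(\sum\alpha_i\delta_{x_i},\frac1k\sum\delta_{x_i})\le D\sum|\alpha_i-\frac1k|\to0$. Altogether $W_1(\mu_F,\frac1k\sum\delta_{x_i})\to0$, a contradiction. $\square$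

**The choice of $K$.** At balanced weights, (1.4) and (6.1) give only $Q(F_K)\le b_K(1+C_1e)$, on the wrong side of $b_K$ by order $e$. To get below, add a small multiple $\tau\eta$ of the cutoff. It is flat where the bubbles live, so the gradient energy rises only by $\tau^p\int|\nabla\eta|^p$, which does not depend on $K$. But each bubble gains mass in $\int F^{p^*}$, and the relative gain grows like $K^{1/p}$. Put
$$C_2=2S^{-N/p}\int|\nabla\eta|^p,\qquad c_3=p^*d_0\,2^{-(p^*-1)/p}S^{-N/p}.$$
The constants $C_1,C_2,c_3$ do not depend on $K$ or $\varepsilon$. Let $K\ge2$ be any integer with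
$$\frac p{p^*}\,c_3K^{1/p}>C_1+C_2.\tag{6.4}$$

**Lemma 5.** For all small $\varepsilon$, $F_K:(Y_K,\partial Y_K)\to(W_K,W_{K-1})$ is homotopic, as a map of pairs, to a map with $Y_K\to W_{K-1}$.

*Proof.* Let $\tau=\varepsilon^{(N-p)/(p(p-1))}$. Then $\tau^p=e$, and $\tau\,\varepsilon^{(N-p)/p}=e$ because $\frac1{p(p-1)}+\frac1p=\frac1{p-1}$. The homotopy is $F_K+\tau'\eta$, $0\le\tau'\le\tau$; it is continuous by Lemma 1.

**Step 1: it is a homotopy of pairs.** $\nabla F_K=0$ a.e. outside the $r$-neighborhood of $M$, and $\nabla\eta=0$ on the $2r$-neighborhood. Hence for small $\varepsilon$, when $A\ge\frac12S^{N/p}$,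
$$\int|\nabla(F_K+\tau'\eta)|^p=\int|\nabla F_K|^p+\tau'^p\int|\nabla\eta|^p\le A+e\int|\nabla\eta|^p\le A(1+C_2e).\tag{6.5}$$
Also $\int(F_K+\tau'\eta)^{p^*}\ge\int F_K^{p^*}$. By (1.3) and (6.1), on $Y_K$ we get $Q(F_K+\tau'\eta)\le K^{p/N}S(1+C_1e)(1+C_2e)<b_{K+1}$, and on $\partial Y_K$ (take $l=K-1$) $Q(F_K+\tau'\eta)\le(K-1)^{p/N}S(1+C_1e)(1+C_2e)<b_K$, for small $\varepsilon$.

**Step 2: at $\tau'=\tau$ the energy is below $b_K$ everywhere.** By (6.5), (6.1) and $A/(BK^{1-s})^{p/p^*}=K^{p/N}Q(U_{\varepsilon,r})$,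
$$\text{if }\int(F_K+\tau\eta)^{p^*}\ge BK^{1-s}(1+h),\text{ then }Q(F_K+\tau\eta)\le b_K(1+C_1e)(1+C_2e)(1+h)^{-p/p^*}.\tag{6.6}$$

*Case 1: some $t_i<1/(2K)$.* The set $\{t:\min t_i\le1/(2K)\}$ is compact and misses the barycenter, the unique minimum of $\sum t_i^s$. So $\sum t_i^s\ge(1+\kappa')K^{1-s}$ with $\kappa'=\kappa'(K)>0$. Use (6.6) with $h=\kappa'$: for small $\varepsilon$, $Q<b_K$.

*Case 2: all $t_i\ge1/(2K)$ and $|x_i-x_j|<2\varepsilon$ for some $i\ne j$.* Then $B(x_i,\varepsilon)\subset B(x_j,3\varepsilon)$, and by (6.2) both $U_i,U_j\ge\frac12\varepsilon^{-(N-p)/p}U(3)$ on $B(x_i,\varepsilon)$. So $a_i=t_iU_i^p$ and $a_j=t_jU_j^p$ are at least $\beta\varepsilon^{-(N-p)}$ there, with $\beta=\beta(K)>0$. The function $(a_i+a_j)^s-a_i^s-a_j^s$ is nondecreasing in each variable (its $a_i$-derivative is $s[(a_i+a_j)^{s-1}-a_i^{s-1}]\ge0$), so on this ball it is at least $(2^s-2)\beta^s\varepsilon^{-(N-p)s}=(2^s-2)\beta^s\varepsilon^{-N}$. Since $F_K^{p^*}\ge(a_i+a_j)^s+\sum_{l\ne i,j}a_l^s$, with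 $a_l=t_lU_l^p$, integration gives $\int F_K^{p^*}\ge BK^{1-s}+g$ with $g=(2^s-2)\beta^s|B_1|>0$. As $B\le S^{N/p}$, (6.6) applies with the constant $h=gS^{-N/p}K^{s-1}>0$, and again $Q<b_K$ for small $\varepsilon$.

*Case 3: all $t_i\ge1/(2K)$ and $|x_i-x_j|\ge2\varepsilon$ for $i\ne j$.* The balls $B(x_i,\varepsilon)$ are disjoint, $\eta=1$ on them, and $F_K\ge t_i^{1/p}U_i$. By $(a+b)^{p^*}\ge a^{p^*}+p^*ba^{p^*-1}$ and (6.3),
$$\int(F_K+\tau\eta)^{p^*}\ge BK^{1-s}+p^*\tau\sum_it_i^{\frac{p^*-1}p}\int_{B(x_i,\varepsilon)}U_i^{p^*-1}\ge BK^{1-s}+p^*\tau d_0\,\varepsilon^{\frac{N-p}p}K(2K)^{-\frac{p^*-1}p}.$$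
Since $1-\frac{p^*-1}p=(1-s)+\frac1p$, $\tau\varepsilon^{(N-p)/p}=e$ and $B\le S^{N/p}$, the right side is at least $BK^{1-s}(1+c_3K^{1/p}e)$. So (6.6) gives
$$Q(F_K+\tau\eta)\le b_K(1+C_1e)(1+C_2e)(1+c_3K^{1/p}e)^{-p/p^*}=b_K\Big(1+\big(C_1+C_2-\tfrac p{p^*}c_3K^{1/p}\big)e+O(e^2)\Big),$$
which is less than $b_K$ for small $\varepsilon$ by (6.4). $\square$

**Fixing the parameters.** $K$ is fixed by (6.4). For each $k\le K$ choose $\sigma$ by (5.5), then $\kappa$ by Lemma 4, then $\delta$ by Lemma 3. Finally fix $\varepsilon$ so small that everything above holds for all $k\le K$ and also $k^{p/N}Q(U_{\varepsilon,r})<b_k+\delta$. Then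
$$F_k:(Y_k,\partial Y_k)\to(X_k',W_{k-1}),\tag{6.7}$$
because $Q(F_k(y))<b_k+\delta$ by (1.4), and if $Q(F_k(y))\ge b_k$ then $F_k(y)\in V'$ by Lemma 4.

## 7. Relative cycles on the space of weighted configurations

From here on homology and cohomology have coefficients in $R=\mathbb F_q$. Let
$$n_k=kd+k-1=\dim(M^k\times\Delta_{k-1}),\qquad n_1=d,\qquad n_k-d-1=n_{k-1}.$$
We want $w_k\in H_{n_k}(Y_k,\partial Y_k)$ that starts with $w_1=m$ and whose boundary is built from $w_{k-1}$ and one free point of weight $0$.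

**What to expect for $k=2$.** Writing $t=t_1$, every point of $Y_2$ has a representative with $t\ge\frac12$, unique unless $t=\frac12$, where $(x_1,x_2)\sim(x_2,x_1)$. So $Y_2$ is the mapping cylinder of $M^2\to SP^2(M)$, and $\partial Y_2=M^2$. A class $w_2$ with $\partial w_2=\pm m\times m$ exists if and only if $m\times m$ maps to $0$ in $H_{2d}(SP^2(M))$. If $M$ is a circle, $SP^2(M)$ is a Möbius band with $H_2=0$: fine for all $q$. If $M=S^2=\mathbb{CP}^1$, $SP^2(M)=\mathbb{CP}^2$ (a pair of roots corresponds to a binary quadratic form up to scale) and the quotient map has degree $2$. So $m\times m\mapsto2[\mathbb{CP}^2]$, which is $0$ only for $q=2$. This is where the hypothesis "$q=2$ or $d$ odd" comes from.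

**Step 1: trivial stabilizers in the two top dimensions.** $M^k\times\Delta_{k-1}$ is a complex of convex cells (products of simplices) and $\mathfrak S_k$ acts by cellwise affine maps. By Section 5, $Y_k$ is a finite $\Delta$-complex whose simplices are orbits of simplices of the barycentric subdivision, and $\partial Y_k$, $\partial^2Y_k$ are subcomplexes. If $1\ne g\in\mathfrak S_k$ preserves a simplex, then by (5.4) it fixes it pointwise. The simplex then lies in some $\{x_i=x_j,\ t_i=t_j\}$, $i\ne j$, a compact polyhedron of dimension $(k-1)d+(k-2)=n_k-d-1\le n_k-2$. So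
$$\text{simplices of dimension }n_k\text{ and }n_k-1\text{ have trivial stabilizer.}\tag{7.1}$$

**Step 2: an invariant cycle upstairs.** Let
$$C_k=m\times\dots\times m\times[\Delta_{k-1}]\in H_{n_k}(M^k\times\Delta_{k-1},\,M^k\times\partial\Delta_{k-1}).$$
As $n_k$ is the top dimension and $M^k\times\partial\Delta_{k-1}$ has dimension $n_k-1$, this group is the group of relative simplicial $n_k$-cycles, so $C_k=\sum c(\tilde e)\tilde e$ with unique coefficients. A transposition exchanges two factors $m$, which costs the sign $(-1)^{d^2}$ (an odd number of adjacent exchanges of degree-$d$ classes), and reverses the orientation of $\Delta_{k-1}$. The total sign is $(-1)^{d+1}$, which is $1$ in $R$ because $d$ is odd or $q=2$. Since the action preserves vertex orders, $c(g\tilde e)=c(\tilde e)$ for $g\in\mathfrak S_k$.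

**Step 3: the chain downstairs.** Define $w_k=\sum_ec(e)\,e$, the sum over orbits $e$ of $n_k$-simplices, with $c(e)=c(\tilde e)$ for any lift. Let $\omega$ be an $(n_k-1)$-simplex of $Y_k$ and fix a lift $\tilde\omega$. Given $(e,i)$ with $d_ie=\omega$, the $i$-th face of any lift of $e$ is $g\tilde\omega$ for some $g$, and $g$ is unique by (7.1). So there is a lift $\tilde e$ with $d_i\tilde e=\tilde\omega$, and only one: if $\tilde e$ and $h\tilde e$ both have this property, then $h\tilde\omega=\tilde\omega$ and $h=1$. Thus pairs $(e,i)$ with $d_ie=\omega$ correspond bijectively to pairs $(\tilde e,i)$ with $d_i\tilde e=\tilde\omega$, and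
$$\text{the coefficient of }\omega\text{ in }\partial w_k\text{ equals that of }\tilde\omega\text{ in }\partial C_k.\tag{7.2}$$
If $\omega\not\subset\partial Y_k$ this is $0$. So $w_k$ is a relative cycle; clearly $w_1=m$. (We did not push $C_k$ forward: its image in $Y_k$ is $k!\,w_k$, which vanishes for $k\ge q$.)

For $k\ge2$ let
$$j:M\times Y_{k-1}\to\partial Y_k,\qquad j(x,[x',t'])=[(x',x),(t',0)],$$
which maps $M\times\partial Y_{k-1}$ into $\partial^2Y_k$.

**Lemma 6.** For $k\ge2$, in $H_{n_k-1}(\partial Y_k,\partial^2Y_k)$: $\ \partial w_k=\pm j_*(m\times w_{k-1})$.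

*Proof.* **Step 1: describe $\partial w_k$ on one facet.** Let $\mathfrak S_{k-1}$ act on the first $k-1$ points and on $\Delta_{k-2}$, and put $Y'=(M^k\times\Delta_{k-2})/\mathfrak S_{k-1}\cong M\times Y_{k-1}$, where the last point is the free one. Give $Y'$ the $\Delta$-structure from the subdivided facet $\{t_k=0\}$ of $M^k\times\Delta_{k-1}$. Then $\dim Y'=kd+k-2=n_k-1$ and $j$ is a map of $\Delta$-complexes. An $(n_k-1)$-simplex of $M^k\times\partial\Delta_{k-1}$ lies in exactly one facet $\{t_i=0\}$, since two facets meet in dimension $n_k-2$. So each top-dimensional simplex of $\partial Y_k$ has a representative in $\{t_k=0\}$, unique up to the stabilizer $\mathfrak S_{k-1}$ of that facet: $j$ is a bijection between the top-dimensional simplices of $Y'$ and of $\partial Y_k$.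

Since $\partial C_k=\pm m^{\times k}\times\partial[\Delta_{k-1}]$, the component of $\partial C_k$ on $\{t_k=0\}$ is $\pm C'$ with $C'=m^{\times k}\times[\Delta_{k-2}]$. By the sign computation above, $C'$ is $\mathfrak S_{k-1}$-invariant. On the facet the fixed sets of nontrivial elements of $\mathfrak S_{k-1}$ have dimension at most $(n_k-1)-d-1$, so simplices of dimension $n_k-1$ and $n_k-2$ have trivial stabilizer. As in the construction of $w_k$, $C'$ induces a chain $w'$ on $Y'$ that is a relative cycle modulo $M\times\partial Y_{k-1}$. By (7.2), with $\tilde\omega$ chosen in $\{t_k=0\}$, $\partial w_k=\pm j_*w'$ modulo $\partial^2Y_k$.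

**Step 2: $w'=\pm m\times w_{k-1}$ in $H_{n_k-1}(M\times Y_{k-1},M\times\partial Y_{k-1})$.** The two sides are written in different cell structures, so we compare them locally. A relative class in the top degree $n_k-1$ is given by its coefficients on the top simplices of $Y'$, hence is determined by its images in the local homology groups at one interior point of each top simplex. The set of $(x,y)\in M\times Y_{k-1}$ such that $x$ is not in an open $d$-simplex of $M$ or $y$ is not in an open $n_{k-1}$-simplex of $Y_{k-1}$ has dimension less than $d+n_{k-1}=n_k-1$. So each open top simplex of $Y'$ contains a point $(x,y)$ with $x,y$ in open top simplices of $M,Y_{k-1}$.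

Let $\tilde y$ be a lift of such a $y$ to $M^{k-1}\times\Delta_{k-2}$. An element fixing $\tilde y$ preserves the open simplex containing it, so by (5.4) and (7.1) it is $1$. Hence the quotient map $\pi:M^{k-1}\times\Delta_{k-2}\to Y_{k-1}$ is a homeomorphism near $\tilde y$, and $\mathrm{id}\times\pi$ is one near $(x,\tilde y)$. By construction, under these homeomorphisms the local class of $w_{k-1}$ at $y$ corresponds to that of $C_{k-1}$ at $\tilde y$, and the local class of $w'$ at $(x,y)$ to that of $C'$ at $(x,\tilde y)$. By naturality of the cross product, the local class of $m\times w_{k-1}$ at $(x,y)$ corresponds to that of $m\times C_{k-1}$ at $(x,\tilde y)$. Finally $C'=\pm m\times C_{k-1}$ after moving the last factor to the front, with a sign that does not depend on the point. $\square$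

## 8. Adding a cohomology class over the points of a configuration

The cone of Section 3 has dimension $d+1$, but $w_2$ has dimension $2d+1$; the extra $d$ dimensions, the position of the free point, must be cut away. We cut with a $d$-dimensional cohomology class, which must be defined on unordered configurations and be read off from concentration measures.

**The class $\theta_k$.** Let $\mathcal K$ be a topological abelian group that is a CW-complex of type $K(\mathbb F_q,d)$. For instance, take the geometric realization of the simplicial $\mathbb F_q$-vector space that corresponds under Dold–Kan to $\mathbb F_q$ placed in degree $d$. It has finitely many simplices in each degree, so realization commutes with the product and addition is continuous; the base point is $0$. Let $\iota_d\in H^d(\mathcal K)$ be the fundamental class. As $\tilde H_j(\mathcal K)=0$ for $j<d$, Künneth's theorem gives $H_d(\mathcal K\times\mathcal K)=H_d(\mathcal K)\oplus H_d(\mathcal K)$ via the two axes. So a class in $H^d(\mathcal K\times\mathcal K)$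 is determined by its restrictions to the axes. Addition restricts to the identity on each axis, hence $\mathrm{add}^*\iota_d=\mathrm{pr}_1^*\iota_d+\mathrm{pr}_2^*\iota_d$, that is,
$$(a+b)^*\iota_d=a^*\iota_d+b^*\iota_d\quad\text{for maps }a,b\text{ into }\mathcal K.\tag{8.1}$$
Choose $\gamma:\overline\Omega\to\mathcal K$ with $\gamma^*\iota_d=\theta$, and let $\theta_k\in H^d(SP^k(\overline\Omega))$ be the pullback of $\iota_d$ under $[y_1,\dots,y_k]\mapsto\sum\gamma(y_i)$, which is well defined because $\mathcal K$ is abelian. Thus $\theta_1=\theta$. Example: for $d=1$, if one point runs along a loop $\ell$ and the others stand still, (8.1) shows that $\theta_k$ takes the value $\langle\theta,\ell\rangle$ on this loop of configurations.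

Let $\pi_k:Y_k\to SP^k(\overline\Omega)$, $[x,t]\mapsto[x_1,\dots,x_k]$, and $\Theta_k=\pi_k^*\theta_k$. Since $\pi_k(j(x,[x',t']))=[x',x]$, (8.1) gives
$$j^*(\Theta_k|_{\partial Y_k})=\theta|_M\times1+1\times\Theta_{k-1}.\tag{8.2}$$

**Cap products.** For a pair $(X,Z)$ we use $\cap:H^d(X)\times H_n(X,Z)\to H_{n-d}(X,Z)$ and the standard rules
$$\partial(\alpha\cap a)=\pm\alpha|_Z\cap\partial a,\qquad\alpha\cap f_*a=f_*(f^*\alpha\cap a),\qquad(\alpha\times\beta)\cap(a\times b)=\pm(\alpha\cap a)\times(\beta\cap b).\tag{8.3}$$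
For example $\theta\cap m\in H_0(M)$ has augmentation $\langle\theta,m\rangle=1$. Put
$$z_k=\Theta_k\cap w_k\in H_{n_k-d}(Y_k,\partial Y_k),\qquad n_k-d=n_{k-1}+1.$$

**Lemma 7.** For $k\ge2$, $(F_k)_*\partial z_k=\pm(F_{k-1})_*w_{k-1}$ in $H_{n_{k-1}}(W_{k-1},W_{k-2})$.

*Proof.* In $H_*(\partial Y_k,\partial^2Y_k)$, by (8.3), Lemma 6 and (8.2),
$$\partial z_k=\pm\Theta_k|_{\partial Y_k}\cap\partial w_k=\pm j_*\big[j^*\Theta_k\cap(m\times w_{k-1})\big]=\pm j_*\big[\pm(\theta\cap m)\times w_{k-1}\pm m\times(\Theta_{k-1}\cap w_{k-1})\big].$$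
A bubble of weight $0$ is invisible: $F_k[(x',x),(t',0)]=F_{k-1}[x',t']$, so $F_k\circ j=F_{k-1}\circ\mathrm{pr}_2$. Apply $\mathrm{pr}_{2*}$. The first term gives $\langle\theta,m\rangle w_{k-1}=w_{k-1}$ up to sign. The second gives $0$, since $m$ maps to $H_d(\mathrm{pt})=0$, as $d\ge1$. By (1.5), $F_k$ maps $(\partial Y_k,\partial^2Y_k)$ into $(W_{k-1},W_{k-2})$, and the claim follows. $\square$

So the chain $z_k$ plays the role of the cone in Section 3: its image in $W_k$ has, modulo $W_{k-2}$, the boundary $\pm(F_{k-1})_*w_{k-1}$.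

## 9. Descending from level $K$ to level $1$

**Proposition.** Under (NS), $(F_k)_*w_k\ne0$ in $H_{n_k}(W_k,W_{k-1})$ for every $1\le k\le K$.

*Proof.* Suppose $(F_k)_*w_k=0$ in $H_{n_k}(W_k,W_{k-1})$. We show that the same then holds for $k-1$, and that it is absurd for $k=1$. One would like to cap the vanishing class with a cohomology class that restricts to $\Theta_k$. Such a class is not available on $W_k$, where measures can be far from $S_k$, but it is on $V$.

**Step 1: localize.** By (6.7), $(F_k)_*w_k$ is defined in $H_{n_k}(X_k',W_{k-1})$. By Lemma 3 it vanishes in $H_{n_k}(X_k,W_{k-1})$, where $X_k=V\cup W_{k-1}$.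

**Step 2: a class on $V$ that pulls back to $\Theta_k$.** Let $\rho:V\to SP^k(\overline\Omega)$, $\rho(u)=r_k(\mu_u)$, and $\psi=\rho^*\theta_k\in H^d(V)$. Let $O=F_k^{-1}(V)$ and $P=F_k^{-1}(W_{k-1})\supset\partial Y_k$. These are open and $O\cup P=Y_k$ by (6.7). We claim
$$(F_k|_O)^*\psi=\Theta_k|_O.\tag{9.1}$$
For $y\in O$ we have $Q(F_k(y))>b_k-\kappa$, so $W_1(\mu_{F_k(y)},\iota\pi_k(y))<\sigma/2$ by Lemma 4. By convexity of $W_1$ the segment from $\mu_{F_k(y)}$ to $\iota\pi_k(y)\in S_k$ stays within $\sigma/2$ of $S_k$. So $(y,\lambda)\mapsto r_k\big((1-\lambda)\mu_{F_k(y)}+\lambda\iota\pi_k(y)\big)$ is a homotopy $\rho\circ F_k|_O\simeq\pi_k|_O$, which gives (9.1).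

**Step 3: $k=1$.** Here $W_0=\emptyset$, $X_1=V$ and $O=Y_1=M$, and $\pi_1$ is the inclusion $M\to\overline\Omega$. By Step 1 and (9.1), $0=\langle\psi,(F_1)_*m\rangle=\langle\Theta_1,m\rangle=\langle\theta,m\rangle=1$, a contradiction.

**Step 4: from $k\ge2$ to $k-1$.** Let $\hat w\in H_{n_k}(Y_k,P)$ be the image of $w_k$, and $\hat w_O\in H_{n_k}(O,O\cap P)$ the class that corresponds to it under excision for the open cover $\{O,P\}$. Under the excision isomorphism $H_*(V,V\cap W_{k-1})\cong H_*(X_k,W_{k-1})$, the class $(F_k)_*\hat w_O$ corresponds to $(F_k)_*w_k=0$. So $(F_k)_*\hat w_O=0$, and by (8.3) and (9.1)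
$$(F_k)_*(\Theta_k|_O\cap\hat w_O)=\psi\cap(F_k)_*\hat w_O=0\quad\text{in }H_{n_k-d}(V,V\cap W_{k-1}).$$
By naturality of cap products, $\Theta_k|_O\cap\hat w_O$ maps to $\Theta_k\cap\hat w$ in $H_*(Y_k,P)$, and this is the image of $z_k=\Theta_k\cap w_k$. Therefore $(F_k)_*z_k=0$ in $H_{n_k-d}(X_k,W_{k-1})$. Applying $\partial$, $(F_k)_*\partial z_k=0$ in $H_{n_{k-1}}(W_{k-1})$, hence in $H_{n_{k-1}}(W_{k-1},W_{k-2})$. By Lemma 7, $(F_{k-1})_*w_{k-1}=0$ in $H_{n_{k-1}}(W_{k-1},W_{k-2})$.

Repeating Step 4 we reach $k=1$, where Step 3 gives the contradiction. $\square$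

**Proof of Theorem 3.** Let $K\ge2$ satisfy (6.4) and assume (NS). By Lemma 5, $F_K$ is homotopic, as a map of pairs $(Y_K,\partial Y_K)\to(W_K,W_{K-1})$, to a map into $W_{K-1}$. So $(F_K)_*w_K$ factors through $H_{n_K}(W_{K-1},W_{K-1})=0$, and $(F_K)_*w_K=0$ in $H_{n_K}(W_K,W_{K-1})$. This contradicts the Proposition with $k=K$. Hence (NS) is false: (2.1) has a nontrivial nonnegative solution $u$ with $J(u)<(K+1)S^{N/p}/N$, and $u>0$ by (SMP). This proves Theorem 3. By Section 2 it proves Theorems 1 and 2 and the Corollary. In particular, for every $1<p<N$ and every smooth bounded domain $\Omega$ with $H_k(\Omega;\mathbb Z_2)\ne0$ for some $k\ge1$, problem (2.1) has a nontrivial, indeed positive, solution. $\blacksquare$
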